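\title{Minimally $k$-factor-critical graphs have minimum degree $k+1$}

\begin{abstract}
A graph of order $n$ is $k$-factor-critical, where $0\le k<n$, if deleting any $k$ vertices leaves a graph with a perfect matching; it is minimally $k$-factor-critical if, in addition, no edge can be deleted without losing this property. We prove the conjecture that every minimally $k$-factor-critical graph has minimum degree $k+1$, for all $k$ and $n$. The proof gives a local statement. For $k\ge1$, let $W$ be the whole vertex set if the graph is $(k+1)$-connected, and otherwise a smallest set cut off by $k$ vertices. If no edge inside $W$ can be deleted, then $W$ contains a vertex of degree $k+1$. The method is to take a smallest family of odd sets that attains equality in Tutte's condition and to compare it with the Tutte barriers of nearby edges.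
\end{abstract}

\section{Introduction}

All graphs are finite, undirected and simple. Let $G$ be a graph of order $n$ with vertex set $V$, and let $k$ be an integer with $0\le k<n$. The graph $G$ is \emph{$k$-factor-critical} if $G-A$ has a perfect matching for every set $A$ of $k$ vertices. For $k=0$ this says that $G$ has a perfect matching; for larger $k$ it says that a perfect matching is available after any $k$ vertices are lost. The property survives the addition of edges, so the graphs that have it are described by the minimal ones. An edge $e$ of a $k$-factor-critical graph $G$ is \emph{critical} if $G-e$ is not $k$-factor-critical, and $G$ is \emph{minimally $k$-factor-critical} if all its edges are critical.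

In a $k$-factor-critical graph $n-k$ is even and positive, so $n\ge k+2$, and the minimum degree satisfies
\begin{equation}\label{eq:mindeg}
\delta(G)\ge k+1.
\end{equation}
Indeed, if a vertex $v$ had at most $k$ neighbors, we could delete $k$ vertices other than $v$ that include all of them, and $v$ would be isolated. Applied to $G-e$, the bound \eqref{eq:mindeg} shows that every edge at a vertex of degree $k+1$ is critical. This is the simplest reason for an edge to be critical, and in the first examples it is the only one. For $k=0$ a minimal graph is a perfect matching, since any other edge could be deleted. For $k=n-2$ any two vertices must be adjacent, so $G=K_{k+2}$. For $k=1$ every odd cycle is minimal, since deleting a vertex leaves a path of even order. All these graphs are $(k+1)$-regular.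

An edge can be critical for a less local reason. Take a triangle $abc$ and attach three further triangles $aa_1a_2$, $bb_1b_2$, $cc_1c_2$. This graph is $1$-factor-critical: up to symmetry we delete $c$, and match $ab,a_1a_2,b_1b_2,c_1c_2$, or we delete $c_1$, and replace $c_1c_2$ by $cc_2$. Both ends of $ab$ have degree $4$, yet $ab$ is critical, because deleting $c$ and $ab$ leaves two components of order $3$. The graph is minimal, and it still has vertices of degree $2=k+1$. The question is whether all edges of a graph can be critical for such nonlocal reasons alone. We take from Guo and Zhang \cite{GZ} the conjecture that they cannot, that is, that $\delta(G)=k+1$ for every minimally $k$-factor-critical graph $G$. The statement is known for $k=1$, $k=n-2$, $k=n-4$ and $k=n-6$. We prove it in general.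

\begin{theorem}\label{thm:main}
If $G$ is a minimally $k$-factor-critical graph of order $n$, where $0\le k<n$, then $\delta(G)=k+1$.
\end{theorem}

The proof says where the vertex of degree $k+1$ can be found. For $X\subseteq V$ let $N(X)$ be the set of vertices outside $X$ that have a neighbor in $X$, and let $N[X]=X\cup N(X)$. In a $k$-factor-critical graph $G$, a \emph{fragment} is a nonempty set $P\subseteq V$ with $|N(P)|=k$ and $N[P]\ne V$, and an \emph{atom} is a fragment of smallest cardinality. We shall see in Section~\ref{sec:tutte} that every fragment has even cardinality and that fragments exist exactly when $G$ is not $(k+1)$-connected.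

\begin{theorem}\label{thm:local}
Let $k\ge1$ and let $G$ be $k$-factor-critical. Put $W=V$ if $G$ has no fragment, and otherwise let $W$ be an atom of $G$. If every edge of $G[W]$ is critical, then some vertex of $W$ has degree exactly $k+1$ in $G$.
\end{theorem}

In the graph above, $\{a_1,a_2\}$ is an atom. Theorem~\ref{thm:main} follows from Theorem~\ref{thm:local} and \eqref{eq:mindeg} when $k\ge1$, and the case $k=0$ was settled above. By \eqref{eq:mindeg}, Theorem~\ref{thm:local} is equivalent to the following statement.

\begin{corollary}\label{cor:delete}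
Let $k\ge1$, let $G$ be $k$-factor-critical, and let $W$ be as in Theorem~\ref{thm:local}. If every vertex of $W$ has degree at least $k+2$, in particular if $\delta(G)\ge k+2$, then $G[W]$ has an edge $e$ such that $G-e$ is $k$-factor-critical.
\end{corollary}

The bound $k+2$ cannot be replaced by $k+1$: no edge of $K_{k+2}$ can be deleted.

The proof finds the vertex of degree $k+1$ as the smallest instance of a more flexible object. By Tutte's theorem, $m$ pairwise nonadjacent odd sets have, apart from a degenerate situation, at least $m+k$ neighbors in total; we call such a family tight if it has exactly $m+k$. A vertex of degree $k+1$ is a tight family with one vertex, and every critical edge produces some tight family (Section~\ref{sec:tutte}). We therefore take a tight family in $W$ whose union $U$ is as small as possible and play it off against the critical edges at $U$. Section~\ref{sec:twins} does this by hand for $|U|=2$. Sections~\ref{sec:atoms} and~\ref{sec:minimum} prepare the general argument, which considers a vertex of $N(U)\cap W$ and shows that it can have neither exactly one neighbor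 in $U$ (Section~\ref{sec:single}) nor several (Sections~\ref{sec:multiple}--\ref{sec:end}). For $(k+1)$-connected graphs the proof ends with Section~\ref{sec:multiple} and does not use Section~\ref{sec:atoms}; this case is a good first reading.

\section{Tutte's condition, tight families and barriers}\label{sec:tutte}

From now on $k\ge1$ and $G$ is a $k$-factor-critical graph of order $n$. Components are identified with their vertex sets. A set of vertices is \emph{odd} or \emph{even} according to its cardinality, and \emph{connected} if it induces a connected subgraph of $G$. Two disjoint sets are \emph{nonadjacent} if no edge of $G$ joins them. We write $o(H)$ for the number of odd components of a graph $H$; it has the parity of the order of $H$. Tutte's theorem states that $H$ has a perfect matching if and only if $o(H-S)\le|S|$ for every $S\subseteq V(H)$.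

\begin{lemma}\label{lem:tutte}
A graph $H$ of order greater than $k$ is $k$-factor-critical if and only if $o(H-T)\le|T|-k$ for every $T\subseteq V(H)$ with $|T|\ge k$.
\end{lemma}

\begin{proof}
By Tutte's theorem, $H$ is $k$-factor-critical if and only if $o(H-A-S)\le|S|$ for all disjoint sets $A,S$ with $|A|=k$. The sets $T=A\cup S$ are exactly the sets with $|T|\ge k$.
\end{proof}

Lemma~\ref{lem:tutte} says nothing about sets with fewer than $k$ vertices. The next lemma fills this gap.

\begin{lemma}\label{lem:conn}
If $|T|<k$, then $G-T$ is connected.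
\end{lemma}

\begin{proof}
Suppose that $V\setminus T$ is the union of disjoint, nonempty, nonadjacent sets $A$ and $B$. Then $|A|+|B|=n-k+j$ with $j=k-|T|\ge1$. We look for an odd integer $a$ with $0\le a\le|A|$ and $0\le n-k-a\le|B|$, that is,
\[
\max(0,\,n-k-|B|)\le a\le\min(|A|,\,n-k).
\]
The four differences between an upper and a lower bound are $|A|$, $n-k$, $j$ and $|B|$, all at least $1$. So the interval contains two consecutive integers, one of them odd. Keep $a$ vertices of $A$ and $n-k-a$ vertices of $B$, and delete all other vertices. Exactly $k$ vertices are deleted, and the $a$ vertices kept in $A$ cannot all be matched, a contradiction.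
\end{proof}

An \emph{odd family} is a nonempty family $\mathcal F$ of pairwise disjoint, pairwise nonadjacent odd sets. Its \emph{union} is $\bigcup\mathcal F$ and its \emph{neighborhood} is $N(\bigcup\mathcal F)$. Almost every inequality in this paper comes from the following lemma.

\begin{lemma}\label{lem:nbhd}
\begin{enumerate}
\item[(a)] If $X\ne\emptyset$ and $N[X]\ne V$, then $|N(X)|\ge k$. So such a set $X$ with $|N(X)|\le k$ is a fragment.
\item[(b)] Let $\mathcal F$ be an odd family with union $X$. If $N[X]\ne V$, or $|\mathcal F|\ge2$, or $|N(X)|\ge k$, then $|N(X)|\ge|\mathcal F|+k$.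
\end{enumerate}
\end{lemma}

\begin{proof}
Put $M=N(X)$. In (a), $X$ is a union of components of $G-M$ but not of all of them, so $|M|\ge k$ by Lemma~\ref{lem:conn}. In (b), each member of $\mathcal F$ has all its neighbors in $M$, so it is a union of components of $G-M$, at least one of which is odd. If $N[X]\ne V$ or $|\mathcal F|\ge2$, then $G-M$ is disconnected and $|M|\ge k$. So $|M|\ge k$ under each hypothesis, and Lemma~\ref{lem:tutte} gives $|\mathcal F|\le o(G-M)\le|M|-k$.
\end{proof}

By (b), an odd set $P$ with $N[P]\ne V$ has at least $k+1$ neighbors, so fragments are even. The neighborhood of a fragment $P$ separates $P$ from $V\setminus N[P]$; conversely, if a set of at most $k$ vertices disconnects $G$, each remaining component is a fragment by (a). So $G$ has no fragment if and only if it is $(k+1)$-connected.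

An odd family $\mathcal F$ is \emph{tight} if $|N(\bigcup\mathcal F)|=|\mathcal F|+k$. The family $\{\{v\}\}$ is tight if and only if $\deg(v)=k+1$.

A critical edge is certified by a set that violates Lemma~\ref{lem:tutte} in $G-e$. A \emph{barrier} for an edge $e$ is a set $T$ with $|T|\ge k$ and $o(G-e-T)\ge|T|-k+1$.

\begin{lemma}\label{lem:barrier}
Every critical edge has a barrier. If $T$ is a barrier for $e=uv$, then $o(G-e-T)=|T|-k+2$, and $u,v$ lie in different odd components of $G-e-T$.
\end{lemma}

\begin{proof}
Existence is Lemma~\ref{lem:tutte} for $G-e$. Since $o(G-e-T)\equiv n-|T|\equiv|T|-k\pmod2$, a barrier has $o(G-e-T)\ge|T|-k+2$, while $o(G-T)\le|T|-k$. Restoring $e$ changes the number of odd components only if $e$ joins two different odd components, and then it lowers the number by $2$.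
\end{proof}

For a barrier $T$ for $e=uv$ we write $\mathcal K$ for the set of components of $G-e-T$, and $D,F\in\mathcal K$ for the components with $u\in D$, $v\in F$. The edge $e$ is the only edge of $G$ between different members of $\mathcal K$, and every member is connected. Hence, for $X\subseteq K\in\mathcal K$,
\begin{equation}\label{eq:rule}
\text{a neighbor of $X$ along an edge other than $e$ lies in $K\cup T$.}
\end{equation}
The barrier is \emph{odd} if all members of $\mathcal K$ are odd; then $|T|=|\mathcal K|+k-2$. An odd set $K$ satisfies the \emph{deletion bound at $Z$}, for a nonempty $Z\subseteq K$, if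
\[
o(G[K]-Z)\le|Z|-1.
\]
Since $o(G[K]-Z)\equiv|Z|+1\pmod 2$, failure of the bound means $o(G[K]-Z)\ge|Z|+1$.

\begin{lemma}\label{lem:grow}
Let $T$ be a barrier for $e$ and $K\in\mathcal K$. If $K$ is even and $z\in K$, then $T\cup\{z\}$ is a barrier for $e$. If $K$ is odd and violates the deletion bound at $Z$, then $T\cup Z$ is a barrier for $e$. Consequently, a barrier for $e$ of maximum size is odd, and each of its components $K$ satisfies the deletion bound at every nonempty $Z\subseteq K$.
\end{lemma}

\begin{proof}
In the first case the odd set $K\setminus\{z\}$ contains an odd component of $G-e-(T\cup\{z\})$, so the number of odd components grows by at least $1$. In the second case $e$ is not an edge of $G[K]$, and the odd component $K$ is replaced by at least $|Z|+1$ odd components, so the number grows by at least $|Z|$.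
\end{proof}

A barrier for $e$ of maximum size is called a \emph{maximum barrier}.

\begin{lemma}\label{lem:tightfrombarrier}
If $T$ is an odd barrier for $e=uv$, then $\mathcal K\setminus\{D\}$ is a tight family.
\end{lemma}

\begin{proof}
The family $\mathcal F=\mathcal K\setminus\{D\}$ contains $F$ and is an odd family. Its neighborhood $N$ is contained in $T\cup\{u\}$, a set of size $|\mathcal K|+k-1=|\mathcal F|+k$. If $N\ne T\cup\{u\}$, a vertex of $(T\cup\{u\})\setminus N$ lies outside $N[\bigcup\mathcal F]$, and Lemma~\ref{lem:nbhd}(b) gives $|N|\ge|\mathcal F|+k$, a contradiction.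
\end{proof}

\section{A first case: two vertices with the same neighbors}\label{sec:twins}

Suppose that $\delta(G)\ge k+2$, so that no tight family has a union of size $1$. A tight family with union of size $2$ consists of two nonadjacent vertices with $k+2$ neighbors in total, and each of them must be adjacent to all $k+2$. The next proposition shows that, if $G$ has no fragment, no edge at these two vertices is critical.

\begin{proposition}\label{prop:twins}
Suppose that $G$ has no fragment. Let $u_1,u_2$ be nonadjacent vertices with the same neighborhood $S$, where $|S|=k+2$, and let $v\in S$. If $e=u_1v$ is critical, then $\deg(v)=k+1$.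
\end{proposition}

\begin{proof}
Let $T$ be a barrier for $e$, with $u_1\in D$ and $v\in F$, and let $\mathcal A$ be the set of the remaining $|T|-k$ odd components. By \eqref{eq:rule}, $S\setminus\{v\}\subseteq D\cup T$ and $u_2\in F\cup T$.

Suppose that $u_2\in F$. Then also $S\setminus\{v\}\subseteq F\cup T$, so $S\setminus\{v\}\subseteq T$. In $G-(T\cup\{v\})$ the vertices $u_1,u_2$ are isolated and the members of $\mathcal A$ are still components. This makes $|T|-k+2$ odd components, one more than Lemma~\ref{lem:tutte} allows.

So $u_2\in T$. All neighbors of $u_2$ lie in $D\cup T\cup\{v\}$, so $u_2$ is a wasted vertex of the barrier: it has no neighbor in $\bigcup\mathcal A$ or in $F\setminus\{v\}$. If $\mathcal A\ne\emptyset$, its neighborhood lies in $T\setminus\{u_2\}$ and has fewer than $|T|=|\mathcal A|+k$ vertices, while $u_1\notin N[\bigcup\mathcal A]$; this contradicts Lemma~\ref{lem:nbhd}(b). Hence $|T|=k$. The neighbors of $F\setminus\{v\}$ lie in the $k$-set $(T\setminus\{u_2\})\cup\{v\}$, and $u_1$ is not among them, so $F\setminus\{v\}$ is empty or a fragment. Therefore $F=\{v\}$, the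 neighbors of $v$ lie in $T\cup\{u_1\}$, and $\deg(v)=k+1$ by \eqref{eq:mindeg}.
\end{proof}

The general argument has the same shape. The barrier and the tight family $\{\{u_1\},\{u_2\}\}$ partition $V$ in two ways. A set that respects both partitions has its neighbors confined twice, and Lemma~\ref{lem:nbhd} then leaves two outcomes: a smaller tight family (here $\{\{v\}\}$) or a fragment (here $F\setminus\{v\}$).

The second outcome does occur. Let $k=1$, join $u_1,u_2$ to each of $v,s,s'$, and add the edge $ss'$ and a triangle $vab$. This graph on seven vertices is $1$-factor-critical: after deleting $u_1$, $v$, $s$ or $a$ use $\{u_2v,ss',ab\}$, $\{u_1s,u_2s',ab\}$, $\{u_1s',u_2v,ab\}$ or $\{vb,u_1s,u_2s'\}$. The edge $u_1v$ has the barrier $\{u_2\}$, yet $\deg(v)=4$. The vertices of degree $2$ lie in the atom $\{a,b\}$. This is why Theorem~\ref{thm:local} works inside an atom, which, as we show next, other fragments cannot cut.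

\section{Atoms}\label{sec:atoms}

Throughout this section $W$ is an atom. We put
\[
Q=N(W),\qquad O=V\setminus(W\cup Q),
\]
so $|Q|=k$, $O\ne\emptyset$, and $W,O$ are nonadjacent. This notation is used whenever $W$ is an atom.

\begin{lemma}\label{lem:atom}
\begin{enumerate}
\item[(a)] Every component $O'$ of $G[O]$ is even and has $N(O')=Q$. Moreover $|O|\ge|W|$.
\item[(b)] Every odd family $\mathcal F$ with union in $W$ has at least $|\mathcal F|+k$ neighbors.
\item[(c)] $|N(X)|\ge k+1$ for every nonempty proper subset $X$ of $W$.
\item[(d)] For every $w\in W$ the family $\{W\setminus\{w\}\}$ is tight, with neighborhood $Q\cup\{w\}$.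
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $O'$ is a component of $G-Q$, which has no odd component by Lemma~\ref{lem:tutte}. Since $N(O')\subseteq Q$ and $W\cap N[O']=\emptyset$, Lemma~\ref{lem:nbhd}(a) gives $N(O')=Q$. Hence $N(O)=Q$, so $O$ is a fragment and $|O|\ge|W|$.

For $X\subseteq W$ we have $N[X]\subseteq W\cup Q\ne V$, so Lemma~\ref{lem:nbhd} applies to subsets of $W$. This gives (b), and also (c), because a proper subset of an atom is not a fragment. For (d), $W$ is even, so $W\setminus\{w\}$ is odd; its neighborhood lies in $Q\cup\{w\}$ and has at least $k+1$ vertices by (c).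
\end{proof}

The function $|N(\cdot)|$ is submodular: $|N(A\cap B)|+|N(A\cup B)|\le|N(A)|+|N(B)|$ for all $A,B\subseteq V$. Indeed, $N[A\cup B]=N[A]\cup N[B]$ and $N[A\cap B]\subseteq N[A]\cap N[B]$ give this inequality for $N[\cdot]$, and we subtract $|A\cap B|+|A\cup B|=|A|+|B|$.

\begin{lemma}\label{lem:cross}
If $P$ is a fragment and some vertex of $W$ lies outside $N[P]$, then $W\cap N[P]=\emptyset$.
\end{lemma}

\begin{proof}
Put $X=N(P)$ and $Z=V\setminus N[P]$, so $N(Z)\subseteq X$ and $W\cap Z\ne\emptyset$. Suppose that $W\not\subseteq Z$. Then $|N(W\cap Z)|\ge k+1$ by Lemma~\ref{lem:atom}(c).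

If $O\cap P\ne\emptyset$, a vertex of $O\cap P$ lies outside $W\cup Z$ and has no neighbor in $W$ or in $Z$, so $|N(W\cup Z)|\ge k$ by Lemma~\ref{lem:nbhd}(a). Submodularity gives $2k+1\le|N(W)|+|N(Z)|\le2k$, a contradiction.

If $O\cap P=\emptyset$, then $P\subseteq W\cup Q$. A neighbor of $W\cap Z$ lies in $W\cup Q$ and in $Z\cup X$, hence in $(W\cap X)\cup(Q\setminus P)$. So $k+1\le|W\cap X|+k-|Q\cap P|$, that is, $|W\cap X|>|Q\cap P|$. On the other hand $|P|\ge|W|$ reads $|P\cap W|+|P\cap Q|\ge|W\cap P|+|W\cap X|+|W\cap Z|$, so $|Q\cap P|>|W\cap X|$, a contradiction.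
\end{proof}

The tight family $\mathcal K\setminus\{D\}$ of Lemma~\ref{lem:tightfrombarrier} need not lie in $W$. When it avoids $O$ it can be trimmed. Cutting its members down to $W$ loses the members whose part in $W$ is even and turns vertices of $Q$ into new neighbors, but the vertices of $T\cap O$ cease to be neighbors, and there are enough of them to pay for both losses.

\begin{lemma}\label{lem:trim}
Let $T$ be an odd barrier for an edge $e=uv$ of $G[W]$, and let $\mathcal F=\mathcal K\setminus\{D\}$. If $O\subseteq D\cup T$, then there is a tight family whose union is contained in $W\cap\bigcup\mathcal F$.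
\end{lemma}

\begin{proof}
No member of $\mathcal F$ meets $O$, so each member lies in $W$ or belongs to $\mathcal Q=\{K\in\mathcal F:K\cap Q\ne\emptyset\}$. Put $g=\sum_{K\in\mathcal Q}|K\cap Q|=k-|Q\cap T|-|Q\cap D|$.

We claim that $|T\cap O|\ge g$. Suppose first that $O\cap D\ne\emptyset$. As $u\notin O$, a neighbor of $O\cap D$ lies in $O\cup Q$ and in $D\cup T$, hence in $(T\cap O)\cup(T\cap Q)\cup(D\cap Q)$. Since $v\notin N[O\cap D]$, Lemma~\ref{lem:nbhd}(a) gives $k\le|T\cap O|+k-g$. Suppose next that $O\subseteq T$. The set $D\cap W$ contains $u$ but not $v$, and its neighbors lie in $(T\cap W)\cup(T\cap Q)\cup(D\cap Q)\cup\{v\}$. Lemma~\ref{lem:atom}(c) gives $k+1\le|T\cap W|+k-g+1$, and so $g\le|T\cap W|<|W|\le|O|=|T\cap O|$. This proves the claim. Since $|T|=|\mathcal F|+k-1$, the set $T'=T\setminus O$ has $|T'|\le|\mathcal F|+k-1-g$.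

Let $\mathcal L=\{K\in\mathcal Q:|K\cap W|\text{ is odd}\}$ and
\[
\mathcal H=\{K\in\mathcal F:K\subseteq W\}\cup\{K\cap W:K\in\mathcal L\},
\]
so $|\mathcal H|=|\mathcal F|-|\mathcal Q\setminus\mathcal L|$. Suppose that $\mathcal H\ne\emptyset$. It is an odd family in $W$, and its neighborhood lies in $T'\cup\{u\}\cup\bigcup_{K\in\mathcal L}(K\cap Q)$. Each member of $\mathcal Q\setminus\mathcal L$ contributes at least $1$ to $g$, so this set has at most $(|\mathcal F|+k-g)+(g-|\mathcal Q\setminus\mathcal L|)=|\mathcal H|+k$ vertices. By Lemma~\ref{lem:atom}(b), $\mathcal H$ is tight.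

Suppose that $\mathcal H=\emptyset$. Then $\mathcal F=\mathcal Q$ and $\mathcal L=\emptyset$, so $F\cap W$ is even and $H=(F\cap W)\setminus\{v\}$ is odd. Its neighbors lie in $T'\cup(F\cap Q)\cup\{v\}$. As $g-|F\cap Q|\ge|\mathcal F|-1$, this set has at most $(|\mathcal F|+k-1)-(|\mathcal F|-1)+1=k+1$ vertices. By Lemma~\ref{lem:atom}(b), $\{H\}$ is tight.
\end{proof}

\section{A minimum tight family}\label{sec:minimum}

Let $W$ be as in Theorem~\ref{thm:local}. For the rest of the paper we assume that every edge of $G[W]$ is critical and, aiming at a contradiction, that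
\begin{equation}\label{eq:assume}
\deg(w)\ge k+2\quad\text{for every }w\in W.
\end{equation}
Tight families with union in $W$ exist: if $W=V$, apply Lemma~\ref{lem:tightfrombarrier} to a maximum barrier of any edge, and if $W$ is an atom, use Lemma~\ref{lem:atom}(d). Let $\mu$ be the smallest size of the union of such a family, and call a tight family with union in $W$ of size $\mu$ a \emph{minimum tight family}. A set is \emph{small} if it is contained in $W$ and has fewer than $\mu$ vertices. For small unions, Lemma~\ref{lem:nbhd}(b) improves by $1$.

\begin{lemma}[Strict bound]\label{lem:strict}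
An odd family $\mathcal F$ with small union has at least $|\mathcal F|+k+1$ neighbors.
\end{lemma}

\begin{proof}
By the choice of $\mu$ the family is not tight, so it suffices to find $|\mathcal F|+k$ neighbors. If $W$ is an atom, use Lemma~\ref{lem:atom}(b). Let $W=V$ and $X=\bigcup\mathcal F$. A minimum tight family has at least $k+1$ neighbors, so $\mu\le n-k-1$. Hence either $N[X]\ne V$ or $|N(X)|=n-|X|>k$, and Lemma~\ref{lem:nbhd}(b) applies.
\end{proof}

Fix a minimum tight family $\mathcal C$ and put
\[
U=\textstyle\bigcup\mathcal C,\qquad m=|\mathcal C|,\qquad S=N(U),\qquad R=V\setminus(U\cup S).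
\]
Then $|U|=\mu$, $|S|=m+k$, and $U,R$ are nonadjacent. If $W$ is an atom, then $S\subseteq W\cup Q$ and $O\subseteq R$. The family $\mathcal C$ is arbitrary among minimum tight families, and in Section~\ref{sec:end} we shall apply what follows to several of them. Its members behave like the components of a maximum barrier.

\begin{lemma}\label{lem:members}
Each $C\in\mathcal C$ is connected and satisfies the deletion bound at every nonempty $Z\subseteq C$.
\end{lemma}

\begin{proof}
If $G[C]$ is disconnected, replace $C$ by one of its odd components. The new odd family has $m$ members, a small union, and its neighborhood in $S$; the strict bound gives $|S|\ge m+k+1$, which is false. If $G[C]-Z$ has at least $|Z|+1$ odd components, replace $C$ by them. The new odd family has at least $m+|Z|$ members, a small union, and its neighborhood in $S\cup Z$; the strict bound gives $|S|+|Z|\ge m+|Z|+k+1$, which is again false.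
\end{proof}

The set $S\cap W$ is not empty, since $|S|>k$ and, if $W$ is an atom, $S\setminus W\subseteq Q$. A vertex of $S\cap W$ is \emph{singly attached} to $U$ if it has exactly one neighbor in $U$, and \emph{multiply attached} otherwise. We shall exclude both types by comparing $\mathcal C$ with a maximum barrier $T$ for an edge $e=uv$ of $G[W]$ with $u\in U$ and $v\in U\cup S$. For $C\in\mathcal C$ and $K\in\mathcal K$ put
\[
Y_C=C\cap T,\qquad Y_K=K\cap S.
\]
A subset of $C$ has its neighbors in $C\cup S$. Together with \eqref{eq:rule} this gives, for $X\subseteq C\cap K$ (see Figure~\ref{fig:grid}),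
\begin{equation}\label{eq:cell}
N(X)\subseteq\bigl((C\cap K)\setminus X\bigr)\cup Y_C\cup Y_K\cup(S\cap T)\cup B_X,
\end{equation}
where $B_X$ consists of the other end of $e$ if $X$ contains an end of $e$, and is empty otherwise. If $X=K\subseteq C$ then $Y_K=\emptyset$, and if $X=C\subseteq K$ then $Y_C=\emptyset$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.3cm,y=0.85cm]
\fill[gray!25] (1,2) rectangle (2,3);
\fill[gray!25] (0,1) rectangle (2,2);
\draw (0,0) rectangle (2,3);
\draw (1,0) -- (1,3);
\draw (0,1) -- (2,1);
\draw (0,2) -- (2,2);
\node at (0.5,3.35) {$K$};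
\node at (1.5,3.35) {$T$};
\node at (-0.2,2.5) {$C$};
\node at (-0.2,1.5) {$S$};
\node at (-0.2,0.5) {$R$};
\node at (0.5,2.5) {$C\cap K$};
\node at (1.5,2.5) {$Y_C$};
\node at (0.5,1.5) {$Y_K$};
\node at (1.5,1.5) {$S\cap T$};
\node at (0.5,0.5) {$R\cap K$};
\node at (1.5,0.5) {$R\cap T$};
\end{tikzpicture}
\caption{A member $C$ of the tight family with neighborhood $S$ and remainder $R$ (rows), overlaid with a component $K$ of a barrier $T$ for the edge $e$ (columns). Apart from $e$, every edge that leaves the cell $C\cap K$ ends in a shaded cell, and every edge that leaves $R\cap K$ ends in $Y_K$, $S\cap T$ or $R\cap T$.}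
\label{fig:grid}
\end{figure}

The comparison has three steps. First, the deletion bounds say that $Y_C$ and $Y_K$ are larger than the number of members of the other family enclosed in $C$ or $K$; the excess is a nonnegative \emph{slack}. Both $|S|$ and $|T|$ are known exactly, so the total slack is known. Second, the strict bound applied to sets near $e$ shows that the members at $e$ use up half of the total. Third, the other members then have small boundaries, and the following lemma applies. A component $K\in\mathcal K$ is \emph{far} if $K\subseteq R$. A connected set that avoids $S$ lies in $R$ or in a single member of $\mathcal C$.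

\begin{lemma}[Localization]\label{lem:local}
Let $T$ be a maximum barrier for an edge $e=uv$ of $G[W]$ with $u\in U$, $v\in U\cup S$, and $u\in D$. Let $b$ be the number of far components and $\theta=|R\cap T|-b$. Then $\theta\ge0$. Suppose moreover that
\begin{enumerate}
\item[(L1)] $\theta+|S\cap T|\le k-1$;
\item[(L2)] $\theta+|S\cap T|+|Y_K|\le k$ for every $K\in\mathcal K\setminus\{D\}$ that meets both $R$ and $S$;
\item[(L3)] $|U\cap T|+|U\cap D|+|Y_D|>|S\setminus T|$.
\end{enumerate}
Then $W$ is an atom, $T\cap W\subseteq U$, no component is far, and some $K\in\mathcal K\setminus\{D\}$ meets $R$. Every such $K$ meets $S$, satisfies {\rm(L2)} with equality, and has $|T\setminus U|+|Y_K|=k$ and $W\cap Y_K=\emptyset$.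
\end{lemma}

\begin{proof}
A far component contains no end of $e$, so its neighbors lie in $T\cap(R\cup S)=T\setminus U$. Thus the far components and the members of $\mathcal C$ are odd components of $G-(S\cup(R\cap T))$, and Lemma~\ref{lem:tutte} gives $m+b\le|S|+|R\cap T|-k=m+|R\cap T|$, that is, $\theta\ge0$.

Assume (L1)--(L3). If $b\ge1$, the far components form an odd family with neighborhood in $T\setminus U$ and $u$ outside its closed neighborhood, so $b+k\le|T\setminus U|=b+\theta+|S\cap T|$, contrary to (L1). Hence $b=0$ and $|T\setminus U|=\theta+|S\cap T|$.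

Suppose that no $K\ne D$ meets $R$. Then $R\subseteq D\cup T$, and the tight family $\mathcal K\setminus\{D\}$ of Lemma~\ref{lem:tightfrombarrier} has union $(U\cup S)\setminus(T\cup D)$, of size $|U|-|U\cap T|-|U\cap D|+|S\setminus T|-|Y_D|<\mu$ by (L3). If $W=V$, this contradicts the choice of $\mu$. If $W$ is an atom, then $O\subseteq R\subseteq D\cup T$, and Lemma~\ref{lem:trim} yields a tight family in $W$ with union smaller than $\mu$, again a contradiction.

Now let $K\ne D$ meet $R$, and put $P=K\cap R$ and $M=(T\setminus U)\cup Y_K$. As $K$ is connected and not far, it meets $S$, so $|M|\le k$ by (L2). The set $P$ contains no end of $e$, so its neighbors lie in $R\cup S$ and in $K\cup T$, hence in $M$; and $u\notin P\cup M$. By Lemma~\ref{lem:nbhd}(a), $P$ is a fragment with $N(P)=M$ and $|M|=k$. So $W$ is an atom, and since $u\in W\setminus N[P]$, Lemma~\ref{lem:cross} gives $W\cap M=\emptyset$.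
\end{proof}

In particular, if $G$ has no fragment, then (L1)--(L3) cannot hold together.

\section{Singly attached vertices}\label{sec:single}

\begin{proposition}\label{prop:single}
No vertex of $S\cap W$ is singly attached to $U$.
\end{proposition}

Suppose that $v_0\in S\cap W$ has the single neighbor $t$ in $U$, and let $t\in C\in\mathcal C$. If $m\ge2$, the strict bound gives $\mathcal C\setminus\{C\}$ at least $m+k=|S|$ neighbors, all in $S$; so $v_0$ has a neighbor in a member other than $C$, which is false. Hence $\mathcal C=\{C\}$, $U=C$ and $|S|=k+1$. If $C=\{t\}$, then $\deg(t)=k+1$, against \eqref{eq:assume}. So the connected set $C$ contains a neighbor $x$ of $t$.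

We use the edge $e=tx$, not $tv_0$. The reason is that $v_0$ is then tied to the component of $t$. Let $T$ be a maximum barrier for $e$, with $t\in D$ and $x\in F$. By \eqref{eq:rule},
\[
v_0\in D\cup T,
\]
and we shall see that neither position is compatible with $v_0\in W$.

\subsection*{The slack identity}
A component $K$ is \emph{nested} if $K\subseteq C$, and \emph{crossing} if it is neither nested nor far; a crossing component has $Y_K\ne\emptyset$. The components $D$ and $F$ are not far. Let $\mathcal N$ be the set of nested components and $\nu=|\mathcal N|$. Define $d_K=|Y_K|-1\ge0$ for crossing $K$, $d_K=0$ for all other $K$, and $d_C=|Y_C|+1-\nu$.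

We have $d_C\ge0$. If $Y_C\ne\emptyset$, the nested components other than $D,F$ are odd components of $G[C]-Y_C$, so $\nu-2\le|Y_C|-1$ by Lemma~\ref{lem:members}. If $Y_C=\emptyset$, then $C\subseteq D\cup F$, because $C$ is connected and $e$ is the only edge between different components; as $C$ is odd, $D$ and $F$ are not both nested, and $\nu\le1$.

Put $\kappa=k-|S\cap T|$, and let $b,\theta$ be as in Lemma~\ref{lem:local}. Splitting $T$ along $C,S,R$ and $S$ along $T,\mathcal K$, we get
\begin{align*}
|\mathcal K|+k-2=|T|&=(\nu+d_C-1)+|S\cap T|+(b+\theta),\\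
k+1=|S|&=|S\cap T|+(|\mathcal K|-\nu-b)+\textstyle\sum_Kd_K,
\end{align*}
and adding the two lines gives
\begin{equation}\label{eq:slack1}
d_C+\theta+\textstyle\sum_Kd_K=2\kappa.
\end{equation}

Both ends of $e$ lie in $U$, so either can play the role of $u$ in Lemma~\ref{lem:local}. In the next two lemmas $\{D',F'\}=\{D,F\}$, and $t'\in D'$, $x'\in F'$ are the ends of $e$.

\begin{lemma}\label{lem:half}
If $d_C+d_{D'}\ge\kappa+1$, then $d_C+d_{D'}=\kappa+1$, $S\cap T\cap W=\emptyset$, and there is $K_1\ne D'$ such that $W\cap Y_{K_1}=\emptyset$ and $d_K=0$ for all $K\notin\{D',K_1\}$.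
\end{lemma}

\begin{proof}
The remaining terms of \eqref{eq:slack1} sum to at most $\kappa-1$. We check the hypotheses of Lemma~\ref{lem:local} with $u=t'$. (L1): $\theta+|S\cap T|\le(\kappa-1)+(k-\kappa)$. (L2): a component $K\ne D'$ that meets $S$ is crossing, and $\theta+|S\cap T|+|Y_K|=(\theta+d_K)+(k-\kappa)+1\le k$. (L3): here $|S\setminus T|=\kappa+1$ and $|U\cap T|=\nu+d_C-1$. If $D'$ is crossing, the left side of (L3) is $\nu+d_C+d_{D'}+|C\cap D'|\ge\kappa+2$. If $D'$ is nested, then $\nu\ge1$, $d_{D'}=0$, and the left side is $\nu+d_C-1+|D'|\ge\kappa+2$.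

So $T\cap W\subseteq C$, and there is $K_1\ne D'$ with $W\cap Y_{K_1}=\emptyset$ and equality in (L2), that is, $\theta+d_{K_1}=\kappa-1$. Now \eqref{eq:slack1} forces the remaining assertions.
\end{proof}

\begin{lemma}\label{lem:lower}
If $D'$ is crossing, then $d_C+d_{D'}\ge\kappa+1$. If moreover $F'$ is nested, then $d_C\ge\kappa+1$.
\end{lemma}

\begin{proof}
Suppose that $F'$ is nested. Then $\mathcal N$ is an odd family, since it contains $F'$ but not $D'$. Its union lies in $C\setminus\{t'\}$, so it is small, and by \eqref{eq:cell} its neighborhood lies in $(S\cap T)\cup Y_C\cup\{t'\}$. The strict bound gives $\nu+k+1\le(k-\kappa)+(\nu+d_C-1)+1$, so $d_C\ge\kappa+1$.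

Suppose that $F'$ is crossing. Let $P=C\cap D'$, which contains $t'$, and let $P'$ be whichever of $P$ and $P\setminus\{t'\}$ is odd. The nested components differ from $D'$ and $F'$, so $\{P'\}\cup\mathcal N$ is an odd family, with small union in $C\setminus\{x'\}$. By \eqref{eq:cell} its neighborhood lies in $(S\cap T)\cup Y_C\cup Y_{D'}\cup\{z\}$, where $z=x'$ if $P'=P$ and $z=t'$ otherwise. The strict bound gives $(1+\nu)+k+1\le(k-\kappa)+(\nu+d_C-1)+(1+d_{D'})+1$, so $d_C+d_{D'}\ge\kappa+1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:single}]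
\emph{Case 1: $D$ is crossing.} Lemmas~\ref{lem:lower} and~\ref{lem:half} with $D'=D$ give $d_C+d_D=\kappa+1$ and $S\cap T\cap W=\emptyset$. So $v_0\notin T$, and therefore $v_0\in Y_D$.

We claim that $d_D\ge1$. Otherwise $Y_D=\{v_0\}$. By the deletion bound for $D$ at $\{v_0\}$, all components of $G[D]-v_0$ are even, and $D\cap R$ is a union of such components because $R$ and $C$ are nonadjacent. So $\{v_0\}\cup(D\cap R)$ is odd. It has no neighbor in the rest $(C\cap D)\setminus\{t\}$ of $D\setminus\{t\}$, since $t$ is the only neighbor of $v_0$ in $C$. Thus $G[D]-t$ has an odd component, contrary to the deletion bound for $D$ at $\{t\}$.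

If $F$ is nested, Lemma~\ref{lem:lower} gives $d_C\ge\kappa+1$, so $d_D=0$, contrary to the claim. If $F$ is crossing, Lemmas~\ref{lem:lower} and~\ref{lem:half} with $D'=F$ give $K_1$ with $W\cap Y_{K_1}=\emptyset$ and $d_K=0$ for $K\notin\{F,K_1\}$. The claim forces $K_1=D$, but $v_0\in W\cap Y_D$.

\emph{Case 2: $D$ is nested.} Then $v_0\notin D$, so $v_0\in S\cap T\cap W$, and it suffices to verify the hypothesis of Lemma~\ref{lem:half} for $D'=D$ or $D'=F$. If $F$ is crossing, Lemma~\ref{lem:lower} does this for $D'=F$. If $F$ is nested, consider the odd family $\mathcal N\setminus\{D\}$, which contains $F$ and has small union in $C\setminus\{t\}$. The vertex $v_0$ is not among its neighbors, because $t\in D$. So by \eqref{eq:cell} its neighborhood lies in $((S\cap T)\setminus\{v_0\})\cup Y_C\cup\{t\}$, and the strict bound gives $(\nu-1)+k+1\le(k-\kappa-1)+(\nu+d_C-1)+1$. Hence $d_C\ge\kappa+1$.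
\end{proof}

\section{Multiply attached vertices: one barrier}\label{sec:multiple}

For a multiply attached vertex we use an edge from it to $U$. The same three steps produce a fragment, and, when $W$ is an atom, they describe the position of the barrier.

\begin{proposition}\label{prop:multiple}
Let $v\in S\cap W$ be multiply attached to $U$, let $u\in U$ be a neighbor of $v$, and let $T$ be a maximum barrier for $e=uv$, with $u\in D$ and $v\in F$. Then $W$ is an atom, and
\begin{enumerate}
\item[(a)] $T\cap W\subseteq U$ and $F\subseteq U\cup\{v\}$;
\item[(b)] no component lies in $R$, and there is $K_1\in\mathcal K\setminus\{D,F\}$ meeting $R$ such that $|T\setminus U|+|K_1\cap S|=k$ and $|K\cap S|\le1$ for all $K\in\mathcal K\setminus\{D,K_1\}$.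
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: the slack identity.} A member of $\mathcal C$ or $\mathcal K$ is \emph{nested} if it is contained in a member of the other family, and \emph{crossing} if it is neither nested nor far. The edge $e$ lies inside no $C\in\mathcal C$, as $v\in S$. So a set $C$ with $Y_C=\emptyset$ is connected in $G-e-T$ and hence nested, and a component $K$ with $Y_K=\emptyset$ is nested or far. Thus a member $X$ of either family is crossing if and only if $Y_X\ne\emptyset$. The component $F$ is crossing, and $D$ is not far.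

For crossing $X$ let $\mathcal N_X$ be the set of members of the other family contained in $X$, let $\nu_X=|\mathcal N_X|$, and define $d_X$ by $|Y_X|=1+\nu_X+d_X$. Put $d_X=0$ if $X$ is not crossing. The members of $\mathcal N_X$ are odd components of $G[X]-Y_X$, so $d_X\ge0$ by the deletion bounds of Lemmas~\ref{lem:grow} and~\ref{lem:members}.

Let $E=|\mathcal C\cap\mathcal K|$, and let $p$ and $r$ be the numbers of nested $C$ and of nested $K$. If $K\subseteq C\subseteq K'$, then $K=C=K'$. So a nested $K$ either belongs to $\mathcal C$ or lies in a crossing $C$, and not both; hence $\sum_C\nu_C=r-E$. Exchanging the two families, $\sum_K\nu_K=p-E$. With $b,\theta$ as in Lemma~\ref{lem:local},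
\begin{align*}
|\mathcal K|+k-2=|T|&=|S\cap T|+(b+\theta)+(m-p)+(r-E)+\textstyle\sum_Cd_C,\\
m+k=|S|&=|S\cap T|+(|\mathcal K|-r-b)+(p-E)+\textstyle\sum_Kd_K,
\end{align*}
and adding,
\begin{equation}\label{eq:slack2}
\textstyle\sum_Cd_C+\sum_Kd_K+\theta=2\bigl(k-1-|S\cap T|+E\bigr).
\end{equation}

\emph{Step 2: $E=0$.} Suppose that $\mathcal E=\mathcal C\cap\mathcal K\ne\emptyset$. By \eqref{eq:cell} its neighborhood lies in $(S\cap T)\cup\{v\}$, and this set has at most $E+k$ vertices because \eqref{eq:slack2} is nonnegative. If $\mathcal E\ne\mathcal C$, this contradicts the strict bound. If $\mathcal E=\mathcal C$, then $U$ is a union of components other than $F$, so $e$ is the only edge from $v$ to $U$, and $v$ is singly attached. Hence $E=0$. Put $\kappa=k-1-|S\cap T|$, so that the total in \eqref{eq:slack2} is $2\kappa$.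

\emph{Step 3: $d_{C_0}+d_D\ge\kappa$, where $u\in C_0\in\mathcal C$.} Since $u\in C_0\cap D$ and $C_0\ne D$, either both sets are crossing or one is properly contained in the other, which is then crossing.

Suppose that both are crossing. Let $P=C_0\cap D$ and let $P'$ be whichever of $P$ and $P\setminus\{u\}$ is odd. The members of $\mathcal N_{C_0}$ differ from $D$ and $F$, so they are nonadjacent to each other and to $D$; the members of $\mathcal N_D$ differ from $C_0$, so they are nonadjacent to each other and to $C_0$. Thus $\{P'\}\cup\mathcal N_{C_0}\cup\mathcal N_D$ is an odd family. Its union lies in $U\setminus Y_{C_0}$ and is small. By \eqref{eq:cell} its neighborhood lies in $(S\cap T)\cup Y_{C_0}\cup Y_D\cup\{z\}$, where $z=v$ if $P'=P$ and $z=u$ otherwise. The strict bound gives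
\[
(1+\nu_{C_0}+\nu_D)+k+1\le(k-1-\kappa)+(1+\nu_{C_0}+d_{C_0})+(1+\nu_D+d_D)+1,
\]
which is the claim.

Suppose that $C_0\subsetneq D$. The vertex $u$ is the only neighbor of $v$ in $D$, and $v$ is multiply attached, so $U\not\subseteq D$ and $\mathcal N_D$ has small union. Its neighborhood lies in $(S\cap T)\cup Y_D\cup\{v\}$, so $\nu_D+k+1\le(k-1-\kappa)+(1+\nu_D+d_D)+1$ and $d_D\ge\kappa$.

Suppose that $D\subsetneq C_0$. Then $\mathcal N_{C_0}$ contains $D$ but not $F$, so it is an odd family, with small union in $C_0\setminus Y_{C_0}$ and neighborhood in $(S\cap T)\cup Y_{C_0}\cup\{v\}$. So $\nu_{C_0}+k+1\le(k-1-\kappa)+(1+\nu_{C_0}+d_{C_0})+1$ and $d_{C_0}\ge\kappa$.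

Consequently the terms of \eqref{eq:slack2} other than $d_{C_0}$ and $d_D$ sum to at most $\kappa$.

\emph{Step 4: $\nu_K=0$ for every crossing $K\ne D$.} Otherwise $\mathcal N_K$ is an odd family without $C_0$, so its union is small and contains no end of $e$. Its neighborhood lies in $(S\cap T)\cup Y_K$, and the strict bound gives $\nu_K+k+1\le(k-1-\kappa)+(1+\nu_K+d_K)$, that is, $d_K\ge\kappa+1$, contrary to Step~3.

\emph{Step 5: localization.} We check the hypotheses of Lemma~\ref{lem:local}. (L1): $\theta+|S\cap T|\le\kappa+(k-1-\kappa)$. (L2): for crossing $K\ne D$, Step~4 gives $\theta+|S\cap T|+|Y_K|=(\theta+d_K)+(k-1-\kappa)+1\le k$. (L3): here $|S\setminus T|=m+\kappa+1$ and $|U\cap T|=m-p+r+\sum_Cd_C$. If $D$ is crossing, then $p=\nu_D$ by Step~4, and the left side of (L3) equals $m+r+\sum_Cd_C+|U\cap D|+1+d_D\ge m+\kappa+2$. If $D$ is nested, then $p=0$, $r\ge1$, $d_{C_0}\ge\kappa$, and the left side equals $m+r+\sum_Cd_C+|D|\ge m+\kappa+2$.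

Lemma~\ref{lem:local} shows that $W$ is an atom, $T\cap W\subseteq U$, no component is far, and some $K_1\ne D$ meets $R$ and has $|T\setminus U|+|Y_{K_1}|=k$. The component $F$ does not meet $R$, because $v\in W\cap Y_F$; so $K_1\ne F$. Equality in (L2) means $\theta+d_{K_1}=\kappa$, so by Step~3 every $K\notin\{D,K_1\}$ has $d_K=0$, and then $|Y_K|\le1$ by Step~4. In particular $Y_F=\{v\}$ and $F\subseteq U\cup\{v\}$.
\end{proof}

If $G$ has no fragment, Propositions~\ref{prop:single} and~\ref{prop:multiple} leave no possibility for a vertex of $S\cap W$, and Theorem~\ref{thm:local} is proved. It remains to treat a multiply attached vertex when $W$ is an atom.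

\section{Two barriers at a common vertex}\label{sec:two}

One barrier is now exhausted: its position is described by Proposition~\ref{prop:multiple}, and no contradiction has appeared. But a multiply attached vertex $v$ has two neighbors in $U$, hence two barriers, and in both the component of $v$ lies in $U\cup\{v\}$, where the strict bound is available. So we run the slack argument for one barrier against the other. The result will be used for two different choices of barriers, so we state its hypotheses separately.

\subsection*{Setting}
$W$ is an atom, $U'\subseteq W$ has $|U'|=\mu$, $v\in W\setminus U'$, and $x\ne y$ are neighbors of $v$ in $U'$. Let $e=xv$ and $f=yv$. Let $T_1$ be an odd barrier for $e$ with component set $\mathcal K_1$, $x\in D_1$, $v\in F_1$, and let $T_2$ be an odd barrier for $f$ with component set $\mathcal K_2$, $y\in D_2$, $v\in F_2$. The letter $K$ denotes a member of $\mathcal K_1$ and $L$ a member of $\mathcal K_2$. Put $Y_K=K\cap T_2$ and $Y_L=L\cap T_1$. We assume: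
\begin{enumerate}
\item[(H1)] every $X\in\mathcal K_1\cup\mathcal K_2$ with $Y_X\ne\emptyset$ satisfies the deletion bound at $Y_X$;
\item[(H2)] $F_1\cup F_2\subseteq U'\cup\{v\}$.
\end{enumerate}
The setting is symmetric under the exchange of the indices $1,2$ together with $x,y$ and $e,f$; every statement below is also valid in its mirror form. By (H2), a subset of $F_1\cup F_2$ that misses two of the vertices $v,x,y$ is small. Recall that $x\notin F_1$ and $y\notin F_2$.

Put $I=T_1\cap T_2$ and $\lambda=k-1-|I|$. By \eqref{eq:rule},
\begin{equation}\label{eq:xy}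
y\in F_1\cup T_1,\qquad x\in F_2\cup T_2.
\end{equation}
Let $\varepsilon_1=1$ if $y\in F_1$ and $\varepsilon_1=0$ if $y\in T_1$; let $\varepsilon_2=1$ if $x\in F_2$ and $\varepsilon_2=0$ if $x\in T_2$. The edge $f$ lies inside a member $K$ only if $K=F_1$ and $\varepsilon_1=1$. For $X\subseteq K\cap L$, a neighbor along an edge other than $e,f$ lies in $K\cup T_1$ and in $L\cup T_2$. Hence
\begin{equation}\label{eq:cell2}
N(X)\subseteq\bigl((K\cap L)\setminus X\bigr)\cup I\cup Y_K\cup Y_L\cup B_X,
\end{equation}
where $B_X=\{x,y\}$ if $v\in X$, $B_X=\{v\}$ if $v\notin X$ and $X$ meets $\{x,y\}$, and $B_X=\emptyset$ otherwise. Since $e$ and $f$ both end in $v$,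
\begin{equation}\label{eq:sep}
\begin{array}{l}
\text{two sets that avoid $v$ and lie in different members of $\mathcal K_1$,}\\
\text{or in different members of $\mathcal K_2$, are disjoint and nonadjacent.}
\end{array}
\end{equation}

\subsection*{The slack identity}
A member of $\mathcal K_1$ or $\mathcal K_2$ is \emph{nested} if it is contained in a member of the other family, and \emph{crossing} otherwise. A nested $X$ has $Y_X=\emptyset$. If $\varepsilon_1=1$, then $F_1$ meets both $F_2$ and $D_2$, so it is crossing. For crossing $X$ let $\mathcal N_X$ be the set of members of the other family contained in $X$, let $\nu_X=|\mathcal N_X|$, and define $d_X$ by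
\[
|Y_X|=1+\nu_X+d_X-2\varepsilon_X,
\]
where $\varepsilon_{F_i}=\varepsilon_i$ and $\varepsilon_X=0$ for $X\ne F_1,F_2$. Put $d_X=0$ for nested $X$.

For crossing $K$ let $q_K\ge\nu_K$ be the number of $L$ with $|K\cap L|$ odd. We claim that $q_K\le|Y_K|-1+2\varepsilon_K$, that is,
\begin{equation}\label{eq:q}
d_K\ge q_K-\nu_K\ge0.
\end{equation}
If $\varepsilon_K=0$, then $f$ is not inside $K$. So $Y_K\ne\emptyset$, for otherwise $K$ would be connected in $G-f-T_2$ and hence nested, and the pieces $K\cap L$ are pairwise nonadjacent. Each odd piece contains an odd component of $G[K]-Y_K$, so $q_K\le|Y_K|-1$ by (H1). If $\varepsilon_K=1$ and $Y_K\ne\emptyset$, this holds for all odd pieces except those in $D_2$ and $F_2$, so $q_K-2\le|Y_K|-1$. If $\varepsilon_K=1$ and $Y_K=\emptyset$, then the connected odd set $K$ lies in $D_2\cup F_2$, and exactly one of its two pieces is odd, so $q_K=1$.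

Let $E=|\mathcal K_1\cap\mathcal K_2|$, and let $p$ and $r$ be the numbers of nested $K$ and of nested $L$. A nested $L$ either belongs to $\mathcal K_1$ or lies in a crossing $K$, and not both, because $L\subseteq K\subseteq L'$ forces $L=K=L'$. So $\sum_K\nu_K=r-E$ and $\sum_L\nu_L=p-E$, and
\begin{align*}
|\mathcal K_2|+k-2=|T_2|&=|I|+(|\mathcal K_1|-p)+(r-E)+\textstyle\sum_Kd_K-2\varepsilon_1,\\
|\mathcal K_1|+k-2=|T_1|&=|I|+(|\mathcal K_2|-r)+(p-E)+\textstyle\sum_Ld_L-2\varepsilon_2.
\end{align*}
Adding,
\begin{equation}\label{eq:slack3}
\textstyle\sum_Kd_K+\sum_Ld_L=2(\lambda-1+\varepsilon_1+\varepsilon_2+E).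
\end{equation}

\subsection*{Lower bounds for the slack}

\begin{lemma}\label{lem:four}
\begin{enumerate}
\item[(a)] If $F_1\ne F_2$, $D_2\not\subseteq F_1$ and $D_1\not\subseteq F_2$, then $d_{F_1}+d_{F_2}\ge\lambda-1+2(\varepsilon_1+\varepsilon_2)$.
\item[(b)] If $D_2\subseteq F_1$, then $\varepsilon_1=1$ and $d_{F_1}\ge\lambda+1$; if moreover $F_2\not\subseteq F_1$, then $d_{F_1}\ge\lambda+2$.
\item[(c)] If $\varepsilon_1=1$, $D_2\not\subseteq F_1$ and $F_2\not\subseteq F_1$, then $D_2$ is crossing and $d_{F_1}+d_{D_2}\ge\lambda+1$; if moreover $\nu_{D_2}=0$, then $d_{F_1}+d_{D_2}\ge\lambda+2$.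
\item[(d)] If $X\ne F_1,F_2$ is crossing and $\nu_X\ge1$, then $d_X\ge\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\nu_i=\nu_{F_i}$, $Y_i=Y_{F_i}$, $d_i=d_{F_i}$, and recall that $|I|=k-1-\lambda$. A member of $\mathcal K_2$ that contains $F_1$ contains $v$ and so equals $F_2$; thus $F_1$ is nested if and only if $F_1\subseteq F_2$.

(a) Suppose first that $F_2\subsetneq F_1$. Then $F_1$ is crossing and $\varepsilon_2=0$. The family $\mathcal N_{F_1}$ contains $F_2$ but not $D_2$, so it is an odd family, and its union misses $x$ and $y$. By \eqref{eq:cell2} its neighborhood lies in $I\cup Y_1\cup\{x,y\}$. The strict bound gives $\nu_1+k+1\le|I|+(1+\nu_1+d_1-2\varepsilon_1)+2$, that is, $d_1\ge\lambda-1+2\varepsilon_1$. The case $F_1\subsetneq F_2$ is the mirror image.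

Suppose that neither set contains the other, so both are crossing. Let $\Gamma=F_1\cap F_2$, which contains $v$, and let $\Gamma'$ be whichever of $\Gamma$ and $\Gamma\setminus\{v\}$ is odd. A member of $\mathcal N_{F_1}$ differs from $F_2$ and $D_2$, so it is disjoint from and nonadjacent to every other member of $\mathcal K_2$, in particular to $F_2$; the mirror statement holds for $\mathcal N_{F_2}$. So $\{\Gamma'\}\cup\mathcal N_{F_1}\cup\mathcal N_{F_2}$ is an odd family. Its union misses $x$, since $x\notin F_1$ and $D_1\notin\mathcal N_{F_2}$, and it misses $y$ for the mirror reason. By \eqref{eq:cell2} its neighborhood lies in $I\cup Y_1\cup Y_2$ together with $\{x,y\}$ if $\Gamma'=\Gamma$, or $\{v\}$ otherwise. The strict bound gives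
\[
(1+\nu_1+\nu_2)+k+1\le|I|+(1+\nu_1+d_1-2\varepsilon_1)+(1+\nu_2+d_2-2\varepsilon_2)+2,
\]
which is the claim.

(b) Here $y\in F_1$, so $\varepsilon_1=1$ and $|Y_1|=\nu_1+d_1-1$. The family $\mathcal N_{F_1}\setminus\{F_2\}$ contains $D_2$, is an odd family by \eqref{eq:sep}, and its union misses $v$ and $x$. Its neighborhood lies in $I\cup Y_1\cup\{v\}$. It has $\nu_1-j$ members, where $j=1$ if $F_2\subseteq F_1$ and $j=0$ otherwise. The strict bound gives $\nu_1-j+k+1\le|I|+\nu_1+d_1$, that is, $d_1\ge\lambda+2-j$.

(c) $D_2$ meets $F_1$ in $y$ and is not contained in it, so it is crossing. Let $P=F_1\cap D_2$ and let $P'$ be whichever of $P$ and $P\setminus\{y\}$ is odd. Consider $\mathcal F=\{P'\}\cup\mathcal N_{F_1}\cup\mathcal N_{D_2}$. The members of $\mathcal N_{F_1}$ differ from $D_2$ and $F_2$, so they contain none of $v,x,y$. The members of $\mathcal N_{D_2}$ differ from $F_1$, as $v\notin D_2$, so they contain neither $v$ nor $y$, and $x\notin D_2$ by \eqref{eq:xy}. By \eqref{eq:sep}, $\mathcal F$ is an odd family, with $1+\nu_1+\nu_{D_2}$ members. By \eqref{eq:cell2} its neighborhood lies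 in $I\cup Y_1\cup Y_{D_2}\cup\{z\}$, where $z=v$ if $P'=P$ and $z=y$ otherwise; this set has at most $|I|+(\nu_1+d_1-1)+(1+\nu_{D_2}+d_{D_2})+1=|\mathcal F|+k-1-\lambda+d_1+d_{D_2}$ vertices. If $\nu_{D_2}\ge1$, then $|\mathcal F|\ge2$ and Lemma~\ref{lem:nbhd}(b) gives $d_1+d_{D_2}\ge\lambda+1$. If $\nu_{D_2}=0$, the union lies in $F_1\setminus\{v\}$, and the strict bound gives $d_1+d_{D_2}\ge\lambda+2$.

(d) Let $X=K\in\mathcal K_1$. Then $v\notin K$, and $y\notin K$ by \eqref{eq:xy}. A member $L\subseteq K$ differs from $F_2$, so $x\notin L$ by \eqref{eq:xy}. Hence $\mathcal N_K$ is an odd family with neighborhood in $I\cup Y_K$, and $v$ lies outside its closed neighborhood. Lemma~\ref{lem:nbhd}(b) gives $\nu_K+k\le|I|+1+\nu_K+d_K$.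
\end{proof}

\begin{proposition}\label{prop:two}
In the setting of this section:
\begin{enumerate}
\item[(i)] $\mathcal K_1\cap\mathcal K_2=\emptyset$;
\item[(ii)] $\varepsilon_1\varepsilon_2=0$;
\item[(iii)] the numbers $d_X$ with $X\ne F_1,F_2$ sum to at most $\lambda-1$;
\item[(iv)] $\nu_X=0$ for every crossing $X\ne F_1,F_2$, and if $K\ne F_1$ and $L\ne F_2$ intersect, then both are crossing;
\item[(v)] $W\subseteq T_1\cup T_2\cup F_1\cup F_2$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Suppose that $\mathcal E=\mathcal K_1\cap\mathcal K_2\ne\emptyset$. If $D_1\in\mathcal K_2$, then $x\notin T_2$, so $x\in F_2$ and $D_1=F_2\ni v$, which is false. So $D_1,D_2\notin\mathcal E$. Let $\mathcal E'=\mathcal E\setminus\{F_1,F_2\}$. If $\mathcal E'\ne\emptyset$, it is an odd family with neighborhood in $I$ and $v$ outside its closed neighborhood, so $|I|\ge|\mathcal E'|+k$. On the other hand \eqref{eq:slack3} is nonnegative, so $|I|\le k-2+\varepsilon_1+\varepsilon_2+E$. If $F_1$ or $F_2$ belongs to $\mathcal E$, then $F_1=F_2$.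

Suppose that $F_1=F_2=F$. Then $\varepsilon_1=\varepsilon_2=0$, $|\mathcal E'|=E-1$ and $|I|\le k-2+E$, so $\mathcal E'=\emptyset$, $E=1$ and $|I|\le k-1$. By \eqref{eq:cell2}, $N(F)\subseteq I\cup\{x,y\}$ has at most $k+1$ vertices. But $F$ misses $x$ and $y$, so the strict bound gives $|N(F)|\ge k+2$.

Suppose that $F_1,F_2\notin\mathcal E$. Then $\mathcal E'=\mathcal E$, and the two bounds on $|I|$ force $\varepsilon_1=\varepsilon_2=1$, $|I|=E+k$, and $d_X=0$ for all $X$. So $F_1,F_2$ are crossing and $|Y_{F_i}|=\nu_{F_i}-1$. By \eqref{eq:q}, $q_{F_1}=\nu_{F_1}$; as $F_2\not\subseteq F_1$, the set $\Gamma=F_1\cap F_2$ is even. Consider $\{\Gamma\setminus\{v\}\}\cup\mathcal N_{F_1}\cup\mathcal N_{F_2}\cup\mathcal E$. Since $F_2\notin\mathcal N_{F_1}$, $F_1\notin\mathcal N_{F_2}$ and $F_1,F_2\notin\mathcal E$, none of these sets contains $v$, and any two of them lie in different members of $\mathcal K_1$ or of $\mathcal K_2$. By \eqref{eq:sep} this is an odd family with at least two members, and by \eqref{eq:cell2} its neighborhood lies in $I\cup Y_{F_1}\cup Y_{F_2}\cup\{v\}$. Lemma~\ref{lem:nbhd}(b)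 gives $1+\nu_{F_1}+\nu_{F_2}+E+k\le(E+k)+(\nu_{F_1}-1)+(\nu_{F_2}-1)+1$, which is false.

From now on $E=0$, and in particular $F_1\ne F_2$.

(ii) Suppose that $\varepsilon_1=\varepsilon_2=1$. The total in \eqref{eq:slack3} is $2\lambda+2$, and neither of $F_1,F_2$ contains the other. By Lemma~\ref{lem:four}(b),(c), $d_{F_1}+d_{D_2}\ge\lambda+1$, and even $d_{F_1}+d_{D_2}\ge\lambda+2$ unless $D_2\not\subseteq F_1$ and $\nu_{D_2}\ge1$. The mirror statement holds for $d_{F_2}+d_{D_1}$. These are four different terms of \eqref{eq:slack3}, so the exception must occur on both sides. Then Lemma~\ref{lem:four}(a) gives $d_{F_1}+d_{F_2}\ge\lambda+3$ and Lemma~\ref{lem:four}(d) gives $d_{D_1}\ge\lambda$, so the total is at least $2\lambda+3$, a contradiction.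

(iii) By (ii) and symmetry we may assume $\varepsilon_2=0$. Then $x\in T_2$, so $D_1\not\subseteq F_2$, and the total in \eqref{eq:slack3} is $2\lambda-2+2\varepsilon_1$. We have $d_{F_1}+d_{F_2}\ge\lambda-1+2\varepsilon_1$, by Lemma~\ref{lem:four}(a) if $D_2\not\subseteq F_1$ and by Lemma~\ref{lem:four}(b) if $D_2\subseteq F_1$. Subtracting gives (iii).

(iv) The first assertion follows from (iii) and Lemma~\ref{lem:four}(d). If $K\ne F_1$ and $L\ne F_2$ intersect and $K$ is nested, then $K\subseteq L$, and $L$ is crossing because $E=0$; so $\nu_L\ge1$, contrary to the first assertion. The case of a nested $L$ is the mirror image.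

(v) Suppose that $w\in W$ lies outside $T_1\cup T_2\cup F_1\cup F_2$, say $w\in A=K\cap L$ with $K\ne F_1$, $L\ne F_2$. By (iv), $|Y_K|=1+d_K$ and $|Y_L|=1+d_L$. By \eqref{eq:xy}, $A$ contains none of $v,x,y$, so $N(A)\subseteq I\cup Y_K\cup Y_L$, and (iii) gives $|N(A)|\le|I|+2+(\lambda-1)=k$. As $v\notin N[A]$, the set $A$ is a fragment, and Lemma~\ref{lem:cross} gives $W\cap A=\emptyset$, a contradiction.
\end{proof}

\section{Multiply attached vertices: the end of the proof}\label{sec:end}

\begin{proposition}\label{prop:nomultiple}
No vertex of $S\cap W$ is multiply attached to $U$.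
\end{proposition}

Suppose that $v_0\in S\cap W$ is multiply attached. By Proposition~\ref{prop:multiple}, $W$ is an atom. Choose two neighbors $x,y\in U$ of $v_0$ and maximum barriers $T_1,T_2$ for $xv_0,yv_0$. By Lemma~\ref{lem:grow} and Proposition~\ref{prop:multiple}(a), the setting of Section~\ref{sec:two} holds with $U'=U$, and $T_i\cap W\subseteq U$. Proposition~\ref{prop:two}(v) gives $W=U\cup\{v_0\}$, so
\[
\mu=|W|-1.
\]
This has two consequences. First, a tight family in $W$ whose union avoids a vertex $w\in W$ has union exactly $W\setminus\{w\}$. Second, by Lemma~\ref{lem:atom}(d), $\{W\setminus\{w\}\}$ is a minimum tight family for every $w\in W$, so $v_0$ loses its special role. Let $\deg_W$ denote the degree in $G[W]$. By \eqref{eq:assume} and $|Q|=k$,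
\begin{equation}\label{eq:degW}
\deg_W(w)\ge2\ \text{ for all }w\in W,\text{ and if $\deg_W(w)=2$ then $w$ is adjacent to all of }Q.
\end{equation}
So every $w\in W$ is multiply attached to $W\setminus\{w\}$, and Proposition~\ref{prop:multiple} applies to every edge of $G[W]$ from either end.

We shall show that $G[W]$ has average degree at most $2$. For this we need equality in Proposition~\ref{prop:two}(iii), so we want the spare slack $\lambda-1$ to be absorbed at a place we control. Barriers that avoid $O$ achieve this: for any two of them, $O$ lies in a component of each, and Lemma~\ref{lem:nbhd}(a) forces these two components to carry all the spare slack.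

\begin{lemma}\label{lem:localbarrier}
Every edge $e=xv$ of $G[W]$ has a barrier contained in $W\cup Q$.
\end{lemma}

\begin{proof}
Let $T$ be a maximum barrier for $e$, with $x\in D$ and $v\in F$. Apply Proposition~\ref{prop:multiple} to the family $\{W\setminus\{v\}\}$, for which $S=Q\cup\{v\}$ and $R=O$. It gives $F\subseteq W$, no component lies in $O$, and there is $K_1\ne D,F$ meeting $O$ with $|O\cap T|+|Q\cap T|+|K_1\cap Q|=k$ and $|K\cap Q|\le1$ for $K\ne D,K_1$. The family $\{W\setminus\{x\}\}$ gives $D\subseteq W$.

A component not contained in $W$ is connected and not contained in $O$, so it meets $Q$. Let these components be $K_1$ and $c$ others; each of the others differs from $D$ and contains exactly one vertex of $Q$. So $k=|Q|=|Q\cap T|+|K_1\cap Q|+c$, and therefore $|O\cap T|=c$. Let $\iota\ge2$ be the number of components contained in $W$. Then $|T|=(\iota+1+c)+k-2$, so $T^*=T\setminus O$ has $|T^*|=\iota+k-1\ge k$. The $\iota$ odd components in $W$ have no neighbor in $O$, so they are components of $G-e-T^*$, and $\iota=|T^*|-k+1$. Thus $T^*$ is a barrier.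
\end{proof}

For each edge $e$ of $G[W]$ fix a barrier $T_e$ of maximum size among the barriers for $e$ contained in $W\cup Q$.

\begin{lemma}\label{lem:chosen}
Let $e=xv$ be an edge of $G[W]$ and $T=T_e$, with $x\in D$ and $v\in F$. Then $Q\not\subseteq T$. There is a component $J\ne D,F$ that contains $O$, and all other components lie in $W$. The barrier $T$ is odd, and every $K\in\mathcal K$ satisfies the deletion bound at every nonempty $Z\subseteq K\cap(W\cup Q)$.
\end{lemma}

\begin{proof}
Suppose that $Q\subseteq T$. The components that meet $O$ are the components of $G[O]$, which are even. So the $|T|-k+1$ odd components other than $D$ form an odd family in $W$ with neighborhood in $T\cup\{x\}$, and it is tight by Lemma~\ref{lem:atom}(b). Its union avoids $x$, hence equals $W\setminus\{x\}$. Then $D=\{x\}$ and $e$ is the only edge from $x$ to $W\setminus\{x\}$, contrary to \eqref{eq:degW}. So $Q\not\subseteq T$.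

By Lemma~\ref{lem:atom}(a), every vertex of $Q\setminus T$ has a neighbor in every component of $G[O]$. As $T\cap O=\emptyset$, the set $O\cup(Q\setminus T)$ lies in one component $J$, and all other components lie in $W$. In particular every component contains a vertex of $W\cup Q$. By Lemma~\ref{lem:grow}, an even component or a violation of the deletion bound at a set $Z\subseteq W\cup Q$ would give a larger barrier in $W\cup Q$.

If $J=D$, then $\mathcal K\setminus\{D\}$ is a tight family in $W$ by Lemma~\ref{lem:tightfrombarrier}; it avoids $x$, so its union is $W\setminus\{x\}$. Then $T\subseteq Q$, and $|T|\ge k$ gives $T=Q$, which we excluded. Exchanging $x$ and $v$ gives $J\ne F$.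
\end{proof}

By Lemma~\ref{lem:chosen}, for any two edges $e=xv$, $f=yv$ of $G[W]$ the setting of Section~\ref{sec:two} holds with $T_1=T_e$, $T_2=T_f$ and $U'=W\setminus\{v\}$. Say that an edge $e$ of $G[W]$ \emph{isolates} its end $z$ if $\{z\}$ is a component of $G-e-T_e$.

\begin{lemma}\label{lem:isolate}
Let $e=xv$ and $f=yv$ be distinct edges of $G[W]$. Then $e$ and $f$ do not both isolate $v$, and $e$ isolates $x$ or $f$ isolates $y$.
\end{lemma}

\begin{proof}
We use the notation of Section~\ref{sec:two}. If both edges isolate $v$, then $F_1=F_2$, contrary to Proposition~\ref{prop:two}(i).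

Let $J_i\in\mathcal K_i$ be the component containing $O$, so $J_i\ne D_i,F_i$. By Proposition~\ref{prop:two}(iv), $J_1,J_2$ are crossing and $|Y_{J_i}|=1+d_{J_i}$. The set $J_1\cap J_2$ contains none of $v,x,y$, so its neighborhood lies in $I\cup Y_{J_1}\cup Y_{J_2}$ and $v$ lies outside its closed neighborhood. Lemma~\ref{lem:nbhd}(a) gives $k\le|I|+2+d_{J_1}+d_{J_2}$, that is, $d_{J_1}+d_{J_2}\ge\lambda-1$. By Proposition~\ref{prop:two}(iii),(iv) and \eqref{eq:slack3},
\begin{equation}\label{eq:zero}
d_{F_1}+d_{F_2}=\lambda-1+2(\varepsilon_1+\varepsilon_2),\quad\text{and}\quad d_{D_i}=\nu_{D_i}=0,\ |Y_{D_i}|=1\ \text{ if $D_i$ is crossing}.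
\end{equation}

By Proposition~\ref{prop:two}(ii) and symmetry we may assume $\varepsilon_2=0$; if also $\varepsilon_1=0$, we may further assume $F_1\not\subseteq F_2$, since $F_1\ne F_2$. We show that $D_1=\{x\}$. As $x\in D_1\cap T_2$, the component $D_1$ is crossing and $Y_{D_1}=\{x\}$. Since $D_1\subseteq W$, Proposition~\ref{prop:two}(v) gives $D_1=\{x\}\cup A$ with $A=D_1\cap F_2$, and $A$ is even.

\emph{Case $\varepsilon_1=0$.} Suppose that $A\ne\emptyset$, choose $z\in A$, and put $A'=A\setminus\{z\}$. The component $F_2$ meets $D_1$ and $F_1$, so it is crossing. The members of $\mathcal N_{F_2}$ differ from $F_1$, and from $D_1$ because $x\notin F_2$. By \eqref{eq:sep}, $\{A'\}\cup\mathcal N_{F_2}$ is an odd family; its union lies in $F_2$ and contains none of $v,x,y$. By \eqref{eq:cell2} its neighborhood lies in $\{z\}\cup I\cup Y_{D_1}\cup Y_{F_2}$. The strict bound gives $(1+\nu_{F_2})+k+1\le1+|I|+1+(1+\nu_{F_2}+d_{F_2})$, that is, $d_{F_2}\ge\lambda$, contrary to \eqref{eq:zero}.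

\emph{Case $\varepsilon_1=1$.} Now $d_{F_1}\le\lambda+1$ by \eqref{eq:zero}. Suppose that $F_2\not\subseteq F_1$. If $D_2\subseteq F_1$, Lemma~\ref{lem:four}(b) gives $d_{F_1}\ge\lambda+2$. If $D_2\not\subseteq F_1$, then $D_2$ is crossing with $d_{D_2}=\nu_{D_2}=0$, and Lemma~\ref{lem:four}(c) gives the same. So $F_2\subseteq F_1$, and $A\subseteq D_1\cap F_1=\emptyset$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nomultiple}]
Count the pairs $(e,z)$ in which $e$ is an edge of $G[W]$ that isolates its end $z$. By the first part of Lemma~\ref{lem:isolate} each $z$ occurs at most once, so there are at most $|W|$ pairs. By the second part, for each $v\in W$ all but at most one of the edges of $G[W]$ at $v$ isolate their other end, so there are at least $\sum_{v\in W}(\deg_W(v)-1)$ pairs. Hence $\sum_{v\in W}\deg_W(v)\le2|W|$. By \eqref{eq:degW}, every vertex of $W$ has $\deg_W=2$ and is adjacent to all of $Q$. Take an edge $e$ of $G[W]$. By Lemma~\ref{lem:chosen} there is a vertex $q\in Q\setminus T_e$. Both ends of $e$ are adjacent to $q$, so they lie in the same component of $G-e-T_e$, contrary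 to Lemma~\ref{lem:barrier}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Under assumption \eqref{eq:assume}, the set $S\cap W$ is nonempty, but by Propositions~\ref{prop:single} and~\ref{prop:nomultiple} a vertex of it can be neither singly nor multiply attached to $U$. So \eqref{eq:assume} is false, some vertex of $W$ has degree at most $k+1$, and by \eqref{eq:mindeg} its degree is exactly $k+1$.
\end{proof}

\begin{remark}
Criticality is used only to obtain barriers, and every edge for which a barrier was taken has both ends in $W$. The degree assumption \eqref{eq:assume} enters only to exclude $|C|=1$ in Section~\ref{sec:single} and through \eqref{eq:degW}. The minimality of the atom is used only in Section~\ref{sec:atoms}, through $|O|\ge|W|$, Lemma~\ref{lem:atom}(c) and Lemma~\ref{lem:cross}.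
\end{remark}

\begin{thebibliography}{1}

\bibitem{GZ}
Jing Guo and Heping Zhang,
\emph{Minimally $k$-factor-critical graphs for some large $k$},
arXiv:2207.03120 (2022).

\end{thebibliography}
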